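\title{Quasicircles in CaTherine wheels of postcritically finite rational maps}

\begin{abstract}
A CaTherine wheel is a sphere-filling curve $f:S^1\to S^2$ that maps every proper closed interval $I$ onto a closed disk, with the endpoints of $I$ going to the boundary of the disk. We prove that if $f$ semiconjugates $t\mapsto dt$, $d\ge2$, to a postcritically finite rational map, then the curves $\partial f(I)$ are $K$-quasicircles with $K$ independent of $I$. This proves a conjecture of Calegari and Loukidou on CaTherine wheels arising from expanding Thurston maps. We also show that each disk $f(I)$ contains a ball of comparable diameter and that diameters of nested disks obey two-sided power laws.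
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S^1=\mathbb R/\mathbb Z$. An \emph{arc} is a proper closed interval $I\subset S^1$ with two distinct endpoints; $\partial I$ is the set of its endpoints and $|I|$ its length.

\begin{definition}
A \emph{CaTherine wheel} is a surjective continuous map $f:S^1\to S^2$ such that, for every arc $I$, the image $f(I)$ is homeomorphic to the closed unit disk and $f(\partial I)$ is contained in the boundary circle of this disk.
\end{definition}

Think of $t\in S^1$ as time. The region swept out in any interval of time is a disk, and the curve enters and leaves it through its boundary. It follows (Lemma~\ref{lem:complement}) that cutting $S^1$ into finitely many arcs cuts the sphere into as many disks with disjoint interiors. The definition is topological and says nothing about the shape of these disks. The question of this paper is whether dynamical self-similarity of $f$ controls the shape.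

An orientation-preserving branched cover $H:S^2\to S^2$ is \emph{postcritically finite} if its postcritical set, the union of the images of the set of critical points under the iterates $H^m$, $m\ge1$, is finite. It is an \emph{expanding Thurston map} if in addition there is a Jordan curve $\Gamma$ containing the postcritical set such that the mesh of $\Gamma_m=H^{-m}(\Gamma)$ tends to $0$ as $m\to\infty$. Here the mesh is the largest diameter of the closure of a complementary component of $\Gamma_m$, in a fixed metric inducing the topology of $S^2$. We take $S^2$ to be the Riemann sphere $\mathbb{CP}^1$ with the spherical metric $\sigma$, and $H$ to be a rational map. A CaTherine wheel $f:S^1\to\mathbb{CP}^1$ \emph{arises from $H$} if, for some integer $n\ge1$ and $d=(\deg H)^n$,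
\[
f(dt)=H^n(f(t))\qquad\text{for all }t\in S^1 .
\]
A \emph{$K$-quasicircle} is the image of a round circle under a $K$-quasiconformal homeomorphism of $\mathbb{CP}^1$, and $f$ is a \emph{$K$-CaTherine wheel} if the boundary of $f(I)$ is a $K$-quasicircle for every arc $I$, with the same $K$. The following conjecture is posed in \cite{CL}.

\begin{quote}
\textbf{Conjecture} (Quasicircles). \emph{A CaTherine wheel $f:S^1\to\mathbb{CP}^1$ arising from a rational expanding Thurston map is a $K$-CaTherine wheel for some $K$.}
\end{quote}

We prove it in the following form.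

\begin{theorem}\label{thm:main}
Let $G:\mathbb{CP}^1\to\mathbb{CP}^1$ be a postcritically finite rational map, $d\ge2$ an integer, and $f:S^1\to\mathbb{CP}^1$ a CaTherine wheel with $f(dt)=G(f(t))$ for all $t$. Then there is $K$ such that $\partial f(I)$ is a $K$-quasicircle for every arc $I\subset S^1$.
\end{theorem}

\begin{theorem}\label{thm:size}
Under the hypotheses of Theorem~\ref{thm:main} there are $C\ge1$ and $a,b>0$ such that for all arcs $I'\subset I$:
\begin{itemize}
\item[(i)] $f(I)$ contains a spherical ball of radius $C^{-1}\operatorname{diam}f(I)$;
\item[(ii)] $\displaystyle C^{-1}\Bigl(\frac{|I'|}{|I|}\Bigr)^{a}\le\frac{\operatorname{diam}f(I')}{\operatorname{diam}f(I)}\le C\Bigl(\frac{|I'|}{|I|}\Bigr)^{b}$.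
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

\begin{proof}
Let $f$ arise from $H$, and put $G=H^n$, $d=(\deg H)^n$. If $c$ is a critical point of $G$, then $H^j(c)$ is a critical point of $H$ for some $j<n$, so $G^k(c)=H^{nk-j}(H^j(c))$ lies in the postcritical set of $H$ for all $k\ge1$. Hence $G$ is postcritically finite. It remains to see that $d\ge2$. If $\deg H=1$, then $H$ is a homeomorphism and each $\Gamma_m$ is a Jordan curve. The closures of its two complementary components are closed sets covering the connected space $\mathbb{CP}^1$, so they have a common point, and the sum of their diameters is at least $\operatorname{diam}\mathbb{CP}^1$. The mesh is then at least $\frac12\operatorname{diam}\mathbb{CP}^1$ for all $m$, contrary to expansion. Theorem~\ref{thm:main} applies.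
\end{proof}

Expansion of $H$ is used only to obtain $d\ge2$. For $d=1$ the equation $f=G\circ f$ forces $G$ to be the identity and puts no restriction on $f$. For $d\ge2$ the expansion of $t\mapsto dt$ does all the work.

Why should one expect the theorem? The iterate $G^m$ maps $f(I)$ onto the image of the arc $d^mI$, and it is conformal away from its critical points. So a small disk $f(I)$ should look like one of the disks of definite size, and these are parametrized by a compact set of arcs. This heuristic suggests Theorem~\ref{thm:size}, but it only compares small disks with large ones; it does not show that a single curve $\partial f(I)$ is a quasicircle. For that one has to look at a small part of the boundary of a disk that may be much larger than the scale of observation. The main point of the proof is that, after conformal magnification by $G^m$, such a part is one of finitely many pictures, apart from the positions of the endpoints of $I$, and that limits of such pictures are again pictures of actual disks $f(I')$, whose boundaries are Jordan curves.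

Section~\ref{sec:qc} recalls Ahlfors' criterion, which turns the problem into one of local connectivity at all scales. Section~\ref{sec:top} contains the plane topology, and Section~\ref{sec:unit} carries out the argument at unit scale, where no dynamics is needed. Sections~\ref{sec:fibers}--\ref{sec:charts} repeat it in conformal charts built from $G$. Section~\ref{sec:metric} compares the charts with the spherical metric, and Sections~\ref{sec:proof1} and~\ref{sec:proof2} prove the theorems.

\subsection*{Notation}
For $a\ne b$ in $S^1$, $[a,b]$ is the arc running from $a$ to $b$ in the positive direction, and $|a-b|\le\frac12$ is the distance in $S^1$. For an arc $I=[a,b]$, $I^*=[b,a]$ is the complementary arc. The spherical metric $\sigma$ has density $2|dz|/(1+|z|^2)$, so $\operatorname{diam}\mathbb{CP}^1=\pi$. Its open balls are $B(x,\rho)$, and $\operatorname{diam}B(x,\rho)\ge\min(\rho,\pi)$. Open Euclidean disks are $D(w,s)$, and $\mathbb D=D(0,1)$. Diameters of subsets of $\mathbb{CP}^1$ are spherical; diameters of subsets of $\mathbb D$ that are images under charts are Euclidean. A \emph{continuum} is a nonempty compact connected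 set. By invariance of domain, for a closed disk $E\subset\mathbb{CP}^1$ the boundary circle is the topological boundary $\partial E$ and the open disk is the topological interior $\operatorname{int}E$.

\section{Quasicircles and bounded turning}\label{sec:qc}

An orientation-preserving homeomorphism $h$ of $\mathbb{CP}^1$ is $K$-quasiconformal if, in conformal coordinates, it has locally square-integrable distributional derivatives with $|h_{\bar z}|\le\frac{K-1}{K+1}|h_z|$ almost everywhere. Composition with a M\"obius map preserves this condition, so M\"obius maps take $K$-quasicircles to $K$-quasicircles. We never construct a quasiconformal map; we use a metric criterion.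

A Jordan curve $\gamma$ in a metric space has \emph{$C$-bounded turning} if any two points $x,y\in\gamma$ lie in a connected subset of $\gamma$ whose diameter is at most $C$ times their distance. It is the same to ask this of one of the two arcs of $\gamma$ between $x$ and $y$: a connected subset containing $x$ and $y$ contains one of these arcs, because removing a point from the inside of each arc separates $x$ from $y$.

\begin{theorem}[Ahlfors \cite{Ahlfors}; see also {\cite[\S5.4]{Pommerenke}}]\label{thm:ahlfors}
A Jordan curve in $\mathbb C$ with $C$-bounded turning in the Euclidean metric is a $K$-quasicircle, with $K$ depending only on $C$.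
\end{theorem}

To pass between the two metrics we use
\begin{equation}\label{eq:sph}
\frac{2}{1+R^2}\,|z-z'|\le\sigma(z,z')\le2|z-z'|\qquad\text{for }|z|,|z'|\le R .
\end{equation}
The upper bound is the spherical length of the segment from $z$ to $z'$. The lower bound holds because $\sigma(z,z')$ is at least the chordal distance $2|z-z'|/\sqrt{(1+|z|^2)(1+|z'|^2)}$.

\begin{lemma}\label{lem:ahlfors}
Let $C\ge1$ and $0<\kappa\le\pi$. A Jordan curve $\gamma\subset\mathbb{CP}^1$ that has $C$-bounded turning for $\sigma$ and misses some ball of radius $\kappa$ is a $K$-quasicircle, with $K$ depending only on $C$ and $\kappa$.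
\end{lemma}

\begin{proof}
Rotate the center of the ball to $\infty$. Then $\gamma\subset\{|z|\le R\}$ with $R=\cot(\kappa/2)$. By \eqref{eq:sph}, a subset of $\gamma$ of spherical diameter at most $C\sigma(x,y)$ has Euclidean diameter at most $\frac{1+R^2}{2}\cdot C\cdot2|x-y|$. Apply Theorem~\ref{thm:ahlfors} with the constant $(1+R^2)C$.
\end{proof}

Every Jordan curve $\gamma$ is uniformly locally connected: for each $\varepsilon$ there is $\delta$ such that points at distance less than $\delta$ lie in a connected subset of diameter less than $\varepsilon$. We use this in sequential form: \emph{if $x_k,y_k\in\gamma$ converge to the same point $z$, they lie in continua $S_k\subset\gamma$ whose diameters tend to $0$.} Indeed, the parameters of $x_k$ and $y_k$ under a homeomorphism $S^1\to\gamma$ converge to the same point; take the image of the short interval between them.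

Bounded turning is local connectivity with one pair $(\varepsilon,\delta)$ at all scales. Suppose $\gamma\subset\mathbb C$ and $\delta>0$ are such that, for every $\lambda\ge1$, points of the magnified curve $\lambda\gamma$ at distance less than $\delta$ lie in a connected subset of diameter less than $1$. For $x,y\in\gamma$ with $0<|x-y|\le\delta/2$ take $\lambda=\delta/(2|x-y|)$; scaling back gives a connected subset of diameter less than $(2/\delta)|x-y|$. A cusp shows what must be excluded. On the curve formed by the arcs $\{(u,\pm u^2):0\le u\le1\}$ and the segment joining their ends, the points $(u,\pm u^2)$ are at distance $2u^2$, while the two arcs between them have diameters at least $u$ and $1-u$. After magnification by $1/u$ the two branches pinch together without a short connection. Our proof follows this scheme, with the iterates of $G$ in place of the dilations.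

\section{How the disks fit together}\label{sec:top}

In this section and the next, $f:S^1\to\mathbb{CP}^1$ is an arbitrary CaTherine wheel.

\begin{lemma}\label{lem:complement}
Let $I$ be an arc. Then $\mathbb{CP}^1\setminus f(I)=\operatorname{int}f(I^*)$ and
\[
\partial f(I)=f(I)\cap f(I^*)=\partial f(I^*).
\]
If $I,J$ are arcs with disjoint interiors, then $\operatorname{int}f(I)\cap f(J)=\emptyset$; in particular $f(I)\ne f(J)$.
\end{lemma}

\begin{proof}
Let $I=[a,b]$ and $t\in I^*$. We claim $f(t)\notin\operatorname{int}f(I)$. For $t=a$ this is part of the definition. For $t\ne a$, the arc $[a,t]$ contains $I$, so $\operatorname{int}f(I)\subset\operatorname{int}f([a,t])$, while $f(t)\in\partial f([a,t])$. This proves the claim, and hence $f(I)\cap f(I^*)\subset\partial f(I)$. Conversely, $f$ is surjective, so the closed set $f(I^*)$ contains the complement of $f(I)$ and therefore $\partial f(I)$. Exchanging $I$ and $I^*$ gives the second equality. Then $\mathbb{CP}^1\setminus f(I)=f(I^*)\setminus f(I)=f(I^*)\setminus\partial f(I^*)$. For the last statement, $J\subset I^*$, and $\operatorname{int}f(I)\neq\emptyset$.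
\end{proof}

The formula $\partial f(I)=f(I)\cap f(I^*)$ is the basic tool: it describes the curve by the values of $f$ alone. The inequality $f(I)\ne f(J)$ will serve as a substitute for injectivity.

\begin{lemma}\label{lem:ball}
For every $\ell>0$ there is $\kappa(\ell)\in(0,\pi]$ such that $f(I)$ contains a ball of radius $\kappa(\ell)$ whenever $|I|\ge\ell$.
\end{lemma}

\begin{proof}
Fix an integer $q\ge\max(2,2/\ell)$. An arc of length at least $2/q$ contains one of the $q$ arcs $[\frac jq,\frac{j+1}q]$, and the image of each of these has nonempty interior.
\end{proof}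

Next we need to know how $\partial f(I)$ changes when an endpoint of $I$ moves. Say that arcs $J$ and $J'$ \emph{differ by $\Delta$} if either $J=J'$ and $\Delta$ is an endpoint of $J$, or $\Delta$ is an arc that meets one of $J,J'$ in exactly one point and the other is the union of that one with $\Delta$. The relation is symmetric in $J,J'$. We use the following theorem of Janiszewski: \emph{if $A,B\subset S^2$ are continua and $A\cap B$ is not connected, then $A\cup B$ separates $S^2$.}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[very thick] (70:1.2) arc[start angle=70,end angle=250,radius=1.2];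
\draw[very thick,dashed] (250:1.2) arc[start angle=250,end angle=320,radius=1.2];
\draw (320:1.2) arc[start angle=320,end angle=430,radius=1.2];
\fill (70:1.2) circle (1.5pt) (250:1.2) circle (1.5pt) (320:1.2) circle (1.5pt);
\node at (160:1.5) {$J$}; \node at (285:1.5) {$\Delta$}; \node at (15:1.6) {$J'^*$};
\draw[very thick] (6.786,0.919) arc[start angle=50,end angle=310,x radius=2,y radius=1.2];
\draw[dashed] (6.786,-0.919) arc[start angle=-50,end angle=50,x radius=2,y radius=1.2];
\draw[thick,dotted] (6.786,0.919) .. controls (5.9,0.4) and (6.2,-0.4) .. (6.786,-0.919);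
\node at (4.7,0) {$f(J)$}; \node at (6.9,0) {$f(\Delta)$}; \node at (8.1,1.1) {$f(J'^*)$};
\node at (3.7,1.0) {$O$}; \node at (5.95,-0.3) {$\beta$}; \node at (7.75,-0.3) {$\beta'$};
\end{tikzpicture}
\caption{Schematic picture of adding an arc $\Delta$ to an arc $J$ to form $J'=J\cup\Delta$. The curves $\partial f(J)=O\cup\beta$ and $\partial f(J')=O\cup\beta'$ share the part $O$ outside the disk $f(\Delta)$, and their parts $\beta$, $\beta'$ inside $f(\Delta)$ are connected.}
\label{fig:exchange}
\end{figure}

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $J,J'$ differ by $\Delta$, and put $\gamma=\partial f(J)$, $\gamma'=\partial f(J')$.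
\begin{itemize}
\item[(a)] $\gamma\setminus f(\Delta)=\gamma'\setminus f(\Delta)$.
\item[(b)] $\beta=\gamma\cap f(\Delta)$ and $\beta'=\gamma'\cap f(\Delta)$ are continua.
\item[(c)] For $p\in\gamma$ let $p'=p$ if $p\notin f(\Delta)$, and let $p'$ be any point of $\beta'$ otherwise; thus $p'\in\gamma'$. Let $p,q\in\gamma$, and let $S'\subset\gamma'$ be a continuum containing $p',q'$. Then $p,q$ lie in a continuum $S\subset\gamma$ such that either $S=S'$ misses $f(\Delta)$, or $S'$ meets $f(\Delta)$ and $S\subset S'\cup f(\Delta)$.
\end{itemize}
\end{lemma}

\begin{proof}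
If $\Delta$ is a point, then $\gamma=\gamma'$ and $\beta=\beta'=f(\Delta)$, so (a) and (b) hold. Otherwise, as (a) and (b) are symmetric, assume $J'=J\cup\Delta$ (Figure~\ref{fig:exchange}). Then $J^*=J'^*\cup\Delta$, and $\Delta$ shares one endpoint with $J$ and the other with $J'^*$.

(a) By Lemma~\ref{lem:complement}, $\gamma=f(J)\cap(f(J'^*)\cup f(\Delta))$ and $\gamma'=(f(J)\cup f(\Delta))\cap f(J'^*)$. Outside $f(\Delta)$ both equal $f(J)\cap f(J'^*)$.

(b) The same formulas give $\beta=f(J)\cap f(\Delta)$ and $\beta'=f(J'^*)\cap f(\Delta)$. These compact sets contain the images of the shared endpoints. The unions $f(J)\cup f(\Delta)=f(J')$ and $f(J'^*)\cup f(\Delta)=f(J^*)$ do not separate the sphere, since by Lemma~\ref{lem:complement} their complements are open disks. By Janiszewski's theorem $\beta$ and $\beta'$ are connected.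

(c) This part uses only (a) and (b), so it holds in all cases. Let $O$ be the set in (a). If $S'$ misses $f(\Delta)$, then $p'=p$, $q'=q$ and $S'\subset O\subset\gamma$; take $S=S'$. Otherwise put
\[
S=(S'\cap O)\cup\beta\ \subset\ \gamma\cap(S'\cup f(\Delta)).
\]
It contains $p$, since either $p\in\beta$ or $p=p'\in S'\cap O$; likewise $q$. It is closed: a limit point of $S'\cap O$ lies in $S'\cap\gamma$, hence in $S'\cap O$ or in $\beta$. To see that it is connected, write $S=S_1\sqcup S_2$ with $S_1,S_2$ closed and with the connected set $\beta$ contained in $S_1$. Then $S_2\subset S'\cap O$, and $S'\setminus S_2=(S'\cap f(\Delta))\cup(S'\cap S_1)$ is closed and nonempty. As $S'$ is connected, $S_2=\emptyset$.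
\end{proof}

Part (c) says that a connection along $\gamma'$ can be rerouted along $\gamma$ at the cost of adding $f(\Delta)$. It depends on $\beta$ being connected, which is where the disk hypothesis enters. To move both endpoints we apply the lemma twice.

\begin{lemma}\label{lem:twosteps}
Let $I=[a,b]$. Let $\Delta^a$ be an arc with endpoints $a,a'$, or the point $a=a'$, and let $\Delta^b$ be an arc with endpoints $b,b'$, or the point $b=b'$.
\begin{itemize}
\item[(a)] If $\Delta^a\cap\Delta^b\ne\emptyset$, then $\partial f(I)\subset f(\Delta^a)\cup f(\Delta^b)$.
\item[(b)] If $\Delta^a\cap\Delta^b=\emptyset$, then $[a,b]$ and $[a',b]$ differ by $\Delta^a$, and $[a',b]$ and $[a',b']$ differ by $\Delta^b$.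
\end{itemize}
\end{lemma}

\begin{proof}
(a) The connected set $\Delta^a\cup\Delta^b$ contains $a$ and $b$, hence $I$ or $I^*$, and $\partial f(I)=f(I)\cap f(I^*)$.

(b) Let $a'\ne a$. Since $b\notin\Delta^a$, either $\Delta^a=[a,a']$ with $a'$ inside $[a,b]$, and $[a,b]=\Delta^a\cup[a',b]$; or $\Delta^a=[a',a]$ with $a'$ inside $[b,a]$, and $[a',b]=\Delta^a\cup[a,b]$. In both cases the two pieces meet in one point. Let $b'\ne b$. Since $a'\notin\Delta^b$, either $\Delta^b=[b',b]$ and $[a',b]=[a',b']\cup\Delta^b$, or $\Delta^b=[b,b']$ and $[a',b']=[a',b]\cup\Delta^b$, again with one common point.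
\end{proof}

\section{The argument at unit scale}\label{sec:unit}

The simplest instance of the method is that local connectivity of the curves $\partial f(I)$ is uniform in $I$. This result is not used later; its proof is the model for Proposition~\ref{prop:main}.

\begin{proposition}\label{prop:unit}
For every $\varepsilon>0$ there is $\delta>0$ such that, for every arc $I$, any $x,y\in\partial f(I)$ with $\sigma(x,y)<\delta$ lie in a continuum $S\subset\partial f(I)$ of diameter less than $\varepsilon$.
\end{proposition}

\begin{proof}
Otherwise there are $\varepsilon>0$, arcs $I_k=[a_k,b_k]$ and points $x_k,y_k\in\gamma_k=\partial f(I_k)$ with $\sigma(x_k,y_k)\to0$ that lie in no continuum in $\gamma_k$ of diameter less than $\varepsilon$. Pass to a subsequence with $a_k\to a$, $b_k\to b$ and $x_k,y_k\to z$. Let $\Delta^a_k$ be the short interval between $a_k$ and $a$, and $\Delta^b_k$ the one between $b_k$ and $b$. The diameters of $f(\Delta_k^a)$ and $f(\Delta^b_k)$ tend to $0$.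

If $a=b$, then $\operatorname{diam}\gamma_k\to0$ by Lemma~\ref{lem:twosteps}(a), and $S=\gamma_k$ gives a contradiction. If $a\ne b$, then for large $k$ Lemma~\ref{lem:twosteps}(b) passes from $I_k$ to $[a,b_k]$ and then to the fixed arc $[a,b]$. Two applications of the rule $p\mapsto p'$ of Lemma~\ref{lem:exchange}(c) replace $x_k,y_k$ by points $x_k'',y_k''\in\partial f([a,b])$. Each application moves a point by at most the diameter of $f(\Delta^a_k)$ or $f(\Delta_k^b)$, so $x_k'',y_k''\to z$. In the fixed Jordan curve $\partial f([a,b])$ these points lie in continua of diameter tending to $0$. Rerouting twice by Lemma~\ref{lem:exchange}(c) gives continua in $\gamma_k$ containing $x_k,y_k$, and the diameter grows by at most $\operatorname{diam}f(\Delta_k^a)+\operatorname{diam}f(\Delta_k^b)\to0$. This is a contradiction.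
\end{proof}

The proof has three moves: extract a limit of the endpoints, replace the endpoints by their limits, and use local connectivity of one fixed Jordan curve. To get bounded turning we need the same statement after magnification, uniformly in the scale. Let $U$ be a small region near a point of $\partial f(I)$ that $G^m$ maps onto a ball $V$ of definite size. Three difficulties appear.

First, $f^{-1}(U)$ consists of several intervals, some in $I$ and some in $I^*$, and $d^mI$ may cover the whole circle. Nothing identifies the magnified picture $G^m(f(I)\cap U)$ with $f(I')\cap V$ for an arc $I'$, so Proposition~\ref{prop:unit} cannot be applied to it. Instead we show that finitely many intervals matter, so that the picture is determined by finite data and the positions of the endpoints. Once the endpoints are frozen, infinitely many members of a sequence have the same picture, and any one of them supplies the fixed Jordan curve. Second, $G^m$ may be branched on $U$, and the correct chart is then a root of $G^m$; finiteness of the data requires finiteness of the fibers of $f$ over postcritical points. Third, the charts must be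 compared with $\sigma$ and must be available at every point and scale.

\section{Critical points and fibers over the postcritical set}\label{sec:fibers}

From now on $G,d,f$ are as in Theorem~\ref{thm:main}. Let $\tau(t)=dt$, so that $G^m\circ f=f\circ\tau^m$. All constants depend only on $G,d,f$ and on the choices made in Section~\ref{sec:types}. The map $G$ is not constant, because $G\circ f=f\circ\tau$ is surjective. Let $P$ be the postcritical set of $G$. It is finite, $G(P)\subset P$, and by the chain rule it contains the critical values of every $G^m$.

\begin{lemma}\label{lem:noperiodic}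
$G$ has no periodic critical point. Consequently the local degrees satisfy $\deg(G^m,x)\le N$ for all $m$ and $x$, where $N$ is the product of $\deg(G,c)$ over the critical points $c$ of $G$.
\end{lemma}

\begin{proof}
Let $W$ be a nonempty open set. Then $f^{-1}(W)$ contains an arc $I$, and as soon as $d^m|I|\ge1$, which happens because $d\ge2$, we have $G^m(W)\supset f(\tau^m(I))=\mathbb{CP}^1$. If $c$ were a critical point with $G^k(c)=c$, the derivative of $G^k$ at $c$ would vanish, and a small disk $W$ about $c$ would satisfy $G^k(W)\subset W$. Then $G^{kj}(W)\neq\mathbb{CP}^1$ for all $j$, a contradiction. Therefore an orbit visits each critical point at most once, and $\deg(G^m,x)=\prod_{j<m}\deg(G,G^j(x))\le N$.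
\end{proof}

\begin{lemma}\label{lem:fibers}
The fiber $f^{-1}(v)$ is finite for every $v\in P$.
\end{lemma}

\begin{proof}
The orbit of $v$ is finite, so $p=G^j(v)$ satisfies $G^k(p)=p$ for some $j\ge0$, $k\ge1$. Since $f^{-1}(v)\subset\tau^{-j}(f^{-1}(p))$, it suffices to show that the compact set $F=f^{-1}(p)$ is finite. The map $T=\tau^k$ sends $F$ to $F$. We show that it is injective on $F$, and that an expanding map cannot be injective on an infinite compact invariant set.

Suppose $s\ne t$ in $F$ and $Ts=Tt$. By Lemma~\ref{lem:noperiodic} the orbit of $p$ contains no critical point, so $G^k$ is injective near $p$. For small $h$ the points $f(s+h)$, $f(t+h)$ are near $p$ and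
\[
G^k(f(s+h))=f(Ts+d^kh)=f(Tt+d^kh)=G^k(f(t+h)),
\]
so $f(s+h)=f(t+h)$. Then two disjoint arcs have the same image, contrary to Lemma~\ref{lem:complement}.

If $|s-t|\le\frac1{2d^k}$, then $|Ts-Tt|=d^k|s-t|$. On the compact set of pairs $(s,t)\in F\times F$ with $|s-t|\ge\frac1{2d^k}$, injectivity gives $|Ts-Tt|\ge\mu$ for some $\mu\in(0,\frac12]$. Hence $|Ts-Tt|\ge\min(d^k|s-t|,\mu)$ on $F$, and by induction $|T^ns-T^nt|\ge\min(d^{kn}|s-t|,\mu)$. A finite subset of $F$ is therefore mapped bijectively, by a high iterate of $T$, onto a set whose points are at mutual distance at least $\mu$. Such a set has at most $1/\mu$ points, so $F$ has at most $1/\mu$ points.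
\end{proof}

\section{Pullbacks, strands and types}\label{sec:types}

\subsection*{The charts}
Since $P$ is finite, there is $r\in(0,\pi/2)$ such that every ball of radius $r$ contains at most one point of $P$. Choose finitely many points $z_i$ such that the balls $B(z_i,r/4)$ cover $\mathbb{CP}^1$, and put $V_i=B(z_i,r)$. Let $v_i$ be the point of $P\cap V_i$ if there is one, and $v_i=z_i$ otherwise. Let $\varphi_i$ be a M\"obius map taking $V_i$ onto $\mathbb D$ with $\varphi_i(v_i)=0$. Fix $0<s_1<s_2<s_3<1$ with
\[
\varphi_i(B(z_i,r/2))\subset D(0,s_1^N)\quad\text{for all }i .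
\]
The points we study will have chart coordinate of modulus at most $s_1$, distortion will be controlled up to radius $s_2$, and the combinatorial data will record the picture up to radius $s_3$.

A \emph{pullback of level $m\ge0$ over $V_i$} is a component $U$ of $G^{-m}(V_i)$; the numbers $m$ and $i$ are part of the data.

\begin{lemma}\label{lem:chart}
For each pullback $U$ of level $m$ over $V_i$ there are an integer $1\le e\le N$ and a conformal isomorphism $\psi_U:U\to\mathbb D$ with
\begin{equation}\label{eq:root}
\varphi_i\circ G^m=\psi_U^{\,e}\quad\text{on }U .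
\end{equation}
If $v_i\notin P$, then $e=1$. If $x\in U$ and $G^m(x)\in B(z_i,r/2)$, then $|\psi_U(x)|<s_1$. There are finitely many pullbacks of each level.
\end{lemma}

\begin{proof}
The map $G^m:U\to V_i$ is proper, because $U$ is open and closed in $G^{-m}(V_i)$; being also open, it is surjective. Let $F=U\cap G^{-m}(v_i)$, a finite nonempty set. As $V_i\setminus\{v_i\}$ contains no critical value of $G^m$, the map $\varphi_i\circ G^m:U\setminus F\to\mathbb D\setminus\{0\}$ is a proper local homeomorphism from a connected space, hence a connected covering of finite degree $e$. Every such covering is isomorphic to $w\mapsto w^e$. So there is a homeomorphism $\psi:U\setminus F\to\mathbb D\setminus\{0\}$ with $\psi^e=\varphi_i\circ G^m$, and it is holomorphic because it is locally a branch of a root. Take disjoint neighborhoods of the points of $F$. For small $\epsilon$ the set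
\[
\psi^{-1}(\{0<|w|<\epsilon\})=\{x\in U\setminus F:|\varphi_i(G^m(x))|<\epsilon^e\}
\]
lies in their union by properness, meets each of them, and is connected. So $F$ is one point, and $\psi$ extends across it, with value $0$, to a conformal isomorphism. By \eqref{eq:root}, $e$ is the local degree of $G^m$ at that point. Thus $e\le N$, and $e=1$ unless $v_i$ is a critical value. If $G^m(x)\in B(z_i,r/2)$, then $|\psi_U(x)|^e<s_1^N\le s_1^e$. Finally, each pullback contains a point of the finite set $G^{-m}(v_i)$.
\end{proof}

We fix one $\psi_U$ for each $U$ and write $U(s)=\psi_U^{-1}(D(0,s))$.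

\subsection*{The curve in a chart}
Since $f(S^1)\not\subset\overline{V_i}$, the components of $f^{-1}(V_i)$ are open intervals $A$ of length less than $1$ with two distinct endpoints, and these endpoints map into $\partial V_i$. The preimage $\tau^{-m}(A)$ is a disjoint union of $d^m$ open intervals of length $d^{-m}|A|$, and these intervals, for all $A$, are the components of $\tau^{-m}(f^{-1}(V_i))=f^{-1}(G^{-m}(V_i))$. The set $f^{-1}(U)$ is open and closed in the latter. Hence every component $L$ of $f^{-1}(U)$ has length less than $d^{-m}$, its endpoints are not in $f^{-1}(U)$, and $\tau^m$ maps $\overline L$ homeomorphically onto $\overline A$ for a component $A$ of $f^{-1}(V_i)$. Magnifying source and target at once, put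
\begin{equation}\label{eq:g}
g_L=\psi_U\circ f\circ(\tau^m|_L)^{-1}:A\to\mathbb D,\qquad\text{so that}\qquad g_L^{\,e}=\varphi_i\circ f|_A
\end{equation}
by \eqref{eq:root}. There may be infinitely many components $L$, but we keep only those that reach the inner part of the chart. A \emph{strand} of $U$ is a component $L$ of $f^{-1}(U)$ with $f(L)\cap U(s_3)\ne\emptyset$, and $(A,g_L)$ is its \emph{model}. Every $t$ with $f(t)\in U(s_3)$ lies in a strand. The \emph{type} of $U$ is the triple consisting of $i$, $e$ and the set of models of its strands.

\begin{lemma}\label{lem:types}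
Distinct strands of a pullback have distinct models. The models of strands of all pullbacks of all levels form a finite set. Consequently there are finitely many types, and there is $M$ such that every pullback has at most $M$ strands.
\end{lemma}

\begin{proof}
Suppose strands $L\ne L'$ of $U$ have the same model $(A,g)$. Then $f=\psi_U^{-1}\circ g\circ\tau^m$ on both, so the preimages in $L$ and $L'$ of an arc in $A$ are disjoint arcs with the same $f$-image. This contradicts Lemma~\ref{lem:complement}.

Fix $i$ and $e$, and let $(A,g)$ be a model. At some point of $A$ we have $|g|<s_3$, so $|\varphi_i\circ f|<s_3^e\le s_3$ there by \eqref{eq:g}. The set $\varphi_i^{-1}(D(0,s_3))$ has positive distance from $\partial V_i$, where the endpoints of $A$ are mapped. Uniform continuity of $f$ bounds $|A|$ from below, and as these intervals are disjoint there are finitely many of them. Given $A$, the function $g$ is a continuous $e$-th root of $\varphi_i\circ f|_A$. If $e=1$ it is determined. If $e>1$, then $v_i\in P$, and by Lemma~\ref{lem:fibers} the function $\varphi_i\circ f|_A$ has finitely many zeros. On each of the finitely many intervals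 between the zeros, two continuous roots differ by a constant $e$-th root of unity. So there are finitely many $g$.
\end{proof}

\begin{remark}
The count of roots fails without Lemma~\ref{lem:fibers}. The function $t^2\sin^2(1/t)$, extended by $0$ at $t=0$, has uncountably many continuous square roots, since the sign of $\pm t\sin(1/t)$ may be chosen freely between consecutive zeros.
\end{remark}

\subsection*{Patterns}
Let $U$ be a pullback of level $m$ and $I$ an arc. For each model $\mu=(A,g)$ in the type of $U$, with its unique strand $L$, put
\[
A_\mu^+=\tau^m(L\cap I),\qquad A_\mu^-=\tau^m(L\cap I^*).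
\]
The family of pairs $(A^+_\mu,A^-_\mu)$ is the \emph{pattern} of $(I,U)$. It determines what the chart sees of $\partial f(I)$.

\begin{lemma}\label{lem:pattern}
The set $\psi_U(\partial f(I)\cap U(s_3))\subset D(0,s_3)$ depends only on the type of $U$ and the pattern of $(I,U)$.
\end{lemma}

\begin{proof}
Let $X^\pm$ be the union of $g(A^\pm_\mu)$ over the models $\mu=(A,g)$ of the type. If $t\in I$ and $f(t)\in U(s_3)$, then $t$ lies in a strand and $\psi_U(f(t))=g(\tau^m(t))\in X^+$. Conversely a point of $X^+\cap D(0,s_3)$ is $g(\tau^m(t))=\psi_U(f(t))$ for some $t\in I$ in a strand. So $\psi_U(f(I)\cap U(s_3))=X^+\cap D(0,s_3)$, and the same argument gives $\psi_U(f(I^*)\cap U(s_3))=X^-\cap D(0,s_3)$. Since $\psi_U$ is injective and $\partial f(I)=f(I)\cap f(I^*)$, the set in question is $X^+\cap X^-\cap D(0,s_3)$.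
\end{proof}

\section{Uniform local connectivity in charts}\label{sec:charts}

\begin{proposition}\label{prop:main}
For every $\varepsilon>0$ there is $\delta>0$ with the following property. For every arc $I$, every pullback $U$ of any level, and all $x,y\in\partial f(I)\cap U$ with $|\psi_U(x)|\le s_1$ and $|\psi_U(x)-\psi_U(y)|<\delta$, there is a continuum $S\subset\partial f(I)\cap U$ containing $x,y$ with $\operatorname{diam}\psi_U(S)<\varepsilon$.
\end{proposition}

\begin{proof}
Suppose not. Then there are $\varepsilon>0$, arcs $I_k=[a_k,b_k]$, pullbacks $U_k$ of level $m_k$ with charts $\psi_k$, and points $x_k,y_k\in\gamma_k\cap U_k$, where $\gamma_k=\partial f(I_k)$, such that $|\psi_k(x_k)|\le s_1$, $|\psi_k(x_k)-\psi_k(y_k)|\to0$, and no continuum as in the statement exists. We pass to subsequences without changing notation. By Lemma~\ref{lem:types} we may assume that all $U_k$ have the same type, and we may assume $\psi_k(x_k),\psi_k(y_k)\to w$ with $|w|\le s_1$. Let $\Omega_k$ be the union of the strands of $U_k$.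

\emph{Step 1: freezing the endpoints.} The limit of $a_k$ must now be taken in a model. An endpoint can also lie outside all strands or escape through the end of its strand; then it is invisible in $U_k(s_3)$. After passing to a subsequence, one of three cases holds, and in each we define $a_k'$ and an arc or point $\Delta_k^a$ with endpoints $a_k,a_k'$.
\begin{enumerate}
\item $a_k\notin\Omega_k$ for all $k$. Put $a_k'=a_k$ and $\Delta_k^a=\{a_k\}$. Then $f(\Delta_k^a)$ misses $U_k(s_3)$.
\item $a_k$ lies in the strand $L_k$ of a fixed model $(A,g)$, and $\tau^{m_k}(a_k)\to\alpha\in A$. Let $a_k'\in L_k$ be the point with $\tau^{m_k}(a_k')=\alpha$, and take $\Delta_k^a\subset L_k$. Then $f(\Delta_k^a)\subset U_k$, and $\psi_k(f(\Delta_k^a))$ is the $g$-image of an interval shrinking to $\alpha$, so its diameter tends to $0$.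
\item As in case 2, but the limit $\alpha$ is an endpoint of $A$. Let $a_k'$ be the endpoint of $L_k$ with $\tau^{m_k}(a_k')=\alpha$, and take $\Delta_k^a\subset\overline{L_k}$. Then $a_k'\notin f^{-1}(U_k)\supset\Omega_k$. Also $|g|^e=|\varphi_i\circ f|\to1$ at $\alpha$, so $|g|\ge s_3$ on $\tau^{m_k}(\Delta_k^a)\cap A$ for large $k$. After discarding finitely many $k$, $f(\Delta_k^a)$ misses $U_k(s_3)$.
\end{enumerate}
Call the sequence $\Delta_k^a$ \emph{far} in cases 1 and 3 and \emph{small} in case 2. Define $b_k'$ and $\Delta_k^b$ by the same three cases.

\emph{Step 2: $\Delta_k^a\cap\Delta_k^b=\emptyset$ for large $k$.} Otherwise pass to a subsequence along which they intersect. By Lemma~\ref{lem:twosteps}(a), $x_k\in\gamma_k\subset f(\Delta_k^a)\cup f(\Delta_k^b)$, and $x_k\in U_k(s_3)$. If both sequences are far, this is already impossible. If one is small and the other far, then $x_k$ lies in the image of the small interval. The $\psi_k$-diameter of that image tends to $0$ and $|\psi_k(x_k)|\le s_1$, so for large $k$ it lies in $U_k(s_3)$ and is disjoint from the image of the far interval; but the intervals intersect. If both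 are small, then $\gamma_k\subset U_k$ and $\operatorname{diam}\psi_k(\gamma_k)\le\operatorname{diam}\psi_k(f(\Delta_k^a))+\operatorname{diam}\psi_k(f(\Delta_k^b))\to0$, because the two images intersect. Then $S=\gamma_k$ contradicts the choice of $x_k,y_k$.

So by Lemma~\ref{lem:twosteps}(b) we pass from $I_k$ to $[a_k',b_k]$, which differ by $\Delta_k^a$, and then to $I_k'=[a_k',b_k']$, which differs from $[a_k',b_k]$ by $\Delta_k^b$.

\emph{Step 3: the curves $\partial f(I_k')$ have one picture.} Each endpoint of $I'_k$ is either outside $\Omega_k$ for all $k$, or at a fixed position in a fixed model. Hence for a model $\mu=(A,g)$ with strand $L$ in $U_k$, the set $E_\mu=\tau^{m_k}(L\cap\partial I_k')$ has at most two points and does not depend on $k$. Each component of $L\setminus\partial I_k'$ lies inside $I_k'$ or inside $I_k'^*$. So $A_\mu^+$ is the union of $E_\mu$ with some of the at most three components of $A\setminus E_\mu$, and $A_\mu^-$ is the union of $E_\mu$ with the others. Thus finitely many patterns occur, and along a subsequence the pattern of $(I_k',U_k)$ is constant. By Lemma~\ref{lem:pattern} there is a set $Z$ with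
\begin{equation}\label{eq:Z}
\psi_k(\partial f(I_k')\cap U_k(s_3))=Z\qquad\text{for all }k .
\end{equation}

Say that points $p_k,q_k\in U_k$ are \emph{closely joined} in sets $\Sigma_k$ if, for large $k$, they lie in continua $S_k\subset\Sigma_k\cap U_k$ with $\operatorname{diam}\psi_k(S_k)\to0$. We claim that any $p_k,q_k\in\partial f(I_k')\cap U_k$ with $\psi_k(p_k),\psi_k(q_k)\to w$ are closely joined in $\partial f(I_k')$. Fix one index $k_0$ and let $\Gamma_0=\partial f(I'_{k_0})$, a Jordan curve. For large $k$ we have $\psi_k(p_k),\psi_k(q_k)\in Z$, so by \eqref{eq:Z} for $k_0$ the points $\psi_{k_0}^{-1}(\psi_k(p_k))$ and $\psi_{k_0}^{-1}(\psi_k(q_k))$ lie in $\Gamma_0$. Both converge to $\psi_{k_0}^{-1}(w)\in U_{k_0}(s_3)$. They lie in continua in $\Gamma_0$ that shrink to this point and so are contained in $U_{k_0}(s_3)$ for large $k$. The $\psi_{k_0}$-images of these continua lie in $Z$ and shrink to $w$. Their preimages under $\psi_k$ lie in $\partial f(I_k')\cap U_k$ by \eqref{eq:Z} for $k$. This proves the claim.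

\emph{Step 4: returning to $I_k$.} Let $J_k,J_k'$ differ by $\Delta_k$, where $\Delta_k$ is one of the sequences $\Delta_k^a$, $\Delta_k^b$. Let $p_k,q_k\in\partial f(J_k)\cap U_k$ with $\psi_k(p_k),\psi_k(q_k)\to w$, and let $p_k',q_k'\in\partial f(J_k')$ be as in Lemma~\ref{lem:exchange}(c). We claim that (1) $p_k',q_k'\in U_k$ for large $k$ and $\psi_k(p_k'),\psi_k(q_k')\to w$, and (2) if $p_k',q_k'$ are closely joined in $\partial f(J_k')$ by continua $S_k'$, then $p_k,q_k$ are closely joined in $\partial f(J_k)$.

If $\Delta_k$ is far, then for large $k$ the points $p_k,q_k$ lie in $U_k(s_3)$, which misses $f(\Delta_k)$, so $p_k'=p_k$ and $q_k'=q_k$. The continua $S_k'$ also lie in $U_k(s_3)$ for large $k$, since $\psi_k(S_k')$ shrinks to $w$; so Lemma~\ref{lem:exchange}(c) gives $S_k=S_k'\subset\partial f(J_k)$. If $\Delta_k$ is small, then either $p_k'=p_k$ or both lie in $f(\Delta_k)\subset U_k$, whose $\psi_k$-diameter tends to $0$; the same holds for $q_k$, which gives (1). The continua $S_k\subset\partial f(J_k)$ of Lemma~\ref{lem:exchange}(c) lie in $U_k$ and satisfy $\operatorname{diam}\psi_k(S_k)\le\operatorname{diam}\psi_k(S_k')+\operatorname{diam}\psi_k(f(\Delta_k))\to0$,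 which gives (2).

Apply (1) twice, starting from $x_k,y_k$, to get points $x_k'',y_k''\in\partial f(I_k')\cap U_k$ whose $\psi_k$-images tend to $w$. They are closely joined in $\partial f(I_k')$ by Step 3. Applying (2) twice shows that $x_k,y_k$ are closely joined in $\gamma_k$, which contradicts their choice.
\end{proof}

\section{Charts and the spherical metric}\label{sec:metric}

To use Proposition~\ref{prop:main} we need charts that are nearly similarities, at every point and every scale. Univalent functions have bounded distortion in the Euclidean metric, so we first show that deep pullbacks are small, where $\sigma$ is nearly Euclidean. The smallness comes from the circle, through the bound on the number of strands. Let $\omega(\eta)=\sup\{\sigma(f(s),f(t)):|s-t|\le\eta\}$, which tends to $0$ with $\eta$.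

\begin{lemma}\label{lem:chain}
If a connected subset $E$ of a metric space is covered by $n$ closed sets of diameter at most $\eta$, then $\operatorname{diam}E\le n\eta$.
\end{lemma}

\begin{proof}
Discard the sets that miss $E$, and join two of the others by an edge if they intersect inside $E$. This graph is connected, since otherwise $E$ would split into two nonempty disjoint relatively closed sets. Two points of $E$ lie in sets joined by a simple path with at most $n$ vertices, so their distance is at most $n\eta$.
\end{proof}

\begin{lemma}\label{lem:shrink}
If $U$ has level $m$, then $\operatorname{diam}U(s_3)\le M\omega(d^{-m})$.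
\end{lemma}

\begin{proof}
As $f$ is surjective, the connected set $U(s_3)$ is covered by the sets $f(\overline L)$, $L$ a strand of $U$. There are at most $M$ of them, each of diameter at most $\omega(d^{-m})$.
\end{proof}

Fix $m_0$ with $M\omega(d^{-m_0})<\frac12$.

\begin{lemma}\label{lem:distortion}
There is $C_0\ge1$, and for each pullback $U$ of level at least $m_0$ a number $\rho_U>0$, such that
\begin{equation}\label{eq:dist}
C_0^{-1}\rho_U|w-w'|\le\sigma(\psi_U^{-1}(w),\psi_U^{-1}(w'))\le C_0\rho_U|w-w'|\qquad\text{for }|w|,|w'|\le s_2,
\end{equation}
and, for every disk $D(w_0,c)\subset D(0,s_2)$,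
\begin{equation}\label{eq:disk}
B\bigl(\psi_U^{-1}(w_0),\,C_0^{-1}c\rho_U\bigr)\subset\psi_U^{-1}(D(w_0,c)).
\end{equation}
In particular, with $\theta_0=C_0^{-1}(s_2-s_1)$,
\begin{equation}\label{eq:ball}
B(x,\theta_0\rho_U)\subset U(s_2)\qquad\text{if }x\in U,\ |\psi_U(x)|\le s_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the class of injective holomorphic maps $h:D(0,s_3)\to\mathbb C$ with $h(0)=0$, $h'(0)=1$. It is compact for locally uniform convergence: it is locally bounded by Koebe's growth estimate and closed by Hurwitz's theorem. For $h\in\mathcal S$ and $|w|,|w'|\le s_2$ put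
\[
Q(h,w,w')=\int_0^1h'(w'+t(w-w'))\,dt .
\]
This equals $(h(w)-h(w'))/(w-w')$ for $w\neq w'$ and $h'(w)$ for $w=w'$, so it is never $0$. It is continuous on a compact space, so $c_*\le|Q|\le c_*^{-1}$ for some $c_*\in(0,1]$.

Given $U$, fix a rotation $\Theta$ of the sphere taking $\psi_U^{-1}(0)$ to $0$. Since $\operatorname{diam}U(s_3)<\frac12$ and $\sigma(0,z)=2\arctan|z|$, the map $h=\Theta\circ\psi_U^{-1}$ takes $D(0,s_3)$ into $\{|z|<\tan\frac14\}\subset\{|z|<\frac12\}$. Put $\rho_U=|h'(0)|$. Then $h/h'(0)\in\mathcal S$, and \eqref{eq:sph} with $R=\frac12$ gives \eqref{eq:dist} with $C_0=2/c_*$.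

For \eqref{eq:disk}, let $x_0=\psi_U^{-1}(w_0)$ and let $y$ be outside $\psi_U^{-1}(D(w_0,c))$. A shortest geodesic from $x_0$ to $y$ meets the boundary of this open set, which is $\psi_U^{-1}(\{|w-w_0|=c\})$ because the closed disk is compact in $\mathbb D$. By \eqref{eq:dist}, $\sigma(x_0,y)\ge C_0^{-1}c\rho_U$. Taking $w_0=\psi_U(x)$ and $c=s_2-s_1$ gives \eqref{eq:ball}.
\end{proof}

This lemma and Lemma~\ref{lem:chart} are where it matters that $G$ is holomorphic. The number $\rho_U$ is the scale of $U$. The next lemma shows that, at a given point, the scales tend to $0$ without large gaps.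

\begin{lemma}\label{lem:scales}
There are $\rho_*>0$ and $c_0\in(0,1)$ such that for every $x\in\mathbb{CP}^1$ and $0<R\le\rho_*$ there is a pullback $U\ni x$ of level at least $m_0$ with $|\psi_U(x)|<s_1$ and $R\le\rho_U\le R/c_0$.
\end{lemma}

\begin{proof}
For $m\ge m_0$ choose $i(m)$ with $G^m(x)\in B(z_{i(m)},r/4)$. Let $U_m$ be the pullback of level $m$ over $V_{i(m)}$ containing $x$, with chart $\psi_m$ and scale $\rho_m$. By Lemma~\ref{lem:chart}, $|\psi_m(x)|<s_1$. By \eqref{eq:dist} with $w=0$, $w'=s_2$ and Lemma~\ref{lem:shrink}, $C_0^{-1}s_2\rho_m\le M\omega(d^{-m})$, so $\rho_m\to0$. Let $\rho_*$ be the least scale among the finitely many pullbacks of level $m_0$.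

We show $\rho_{m+1}\ge c_0\rho_m$ by finding a ball about $x$ of radius comparable to $\rho_m$ inside $U_{m+1}(s_1)$. Let $\Lambda_0$ be a Lipschitz constant of $G$ for $\sigma$, and $\Lambda_1$ a common Lipschitz constant of the finitely many maps $w\mapsto\varphi_i^{-1}(w^e)$, $e\le N$, from $D(0,s_2)$ to $(\mathbb{CP}^1,\sigma)$. Fix $0<\lambda\le\theta_0$ with $\Lambda_0\Lambda_1C_0\lambda<r/4$, and let $W=B(x,\lambda\rho_m)$. By \eqref{eq:ball}, $W\subset U_m(s_2)$. For $y\in W$, \eqref{eq:dist} gives $|\psi_m(x)-\psi_m(y)|\le C_0\lambda$, and then \eqref{eq:root} gives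
\[
\sigma(G^{m+1}(x),G^{m+1}(y))\le\Lambda_0\Lambda_1C_0\lambda<r/4 .
\]
Hence $G^{m+1}(W)\subset B(z_{i(m+1)},r/2)$. As $W$ is connected and contains $x$, it lies in $U_{m+1}$, and in $U_{m+1}(s_1)$ by Lemma~\ref{lem:chart}. By \eqref{eq:dist}, $\operatorname{diam}W\le2C_0\rho_{m+1}$. On the other hand $\min(\lambda\rho_m,\pi)\le\operatorname{diam}W<\frac12$, so $\lambda\rho_m\le\operatorname{diam}W$. Thus $c_0=\lambda/(2C_0)<1$ works.

Given $R\le\rho_*$, let $m\ge m_0$ be least with $\rho_{m+1}<R$. Then $\rho_m\ge R$, by the choice of $\rho_*$ if $m=m_0$ and by minimality otherwise, and $c_0\rho_m\le\rho_{m+1}<R$.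
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

Let $\delta$ be given by Proposition~\ref{prop:main} for $\varepsilon=s_2-s_1$, and put $\theta=\min(\theta_0,\delta/C_0)$. Let $I$ be an arc and $x\ne y$ points of $\partial f(I)$. We look at them in a chart whose scale is a fixed multiple of their distance. Put $R=2\sigma(x,y)/\theta$.

Suppose $R\le\rho_*$, and let $U$ be given by Lemma~\ref{lem:scales}. Then $\sigma(x,y)=\frac12\theta R\le\frac12\theta\rho_U$. So $y\in U(s_2)$ by \eqref{eq:ball}, and $|\psi_U(x)-\psi_U(y)|\le\frac12C_0\theta<\delta$ by \eqref{eq:dist}. Proposition~\ref{prop:main} gives a continuum $S\subset\partial f(I)\cap U$ containing $x,y$ with $\operatorname{diam}\psi_U(S)<s_2-s_1$. Since $|\psi_U(x)|<s_1$, we have $\psi_U(S)\subset D(0,s_2)$, so \eqref{eq:dist} applies on $S$: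
\[
\operatorname{diam}S\le C_0\rho_U(s_2-s_1)\le\frac{C_0R}{c_0}\,(s_2-s_1)=\frac{2C_0(s_2-s_1)}{c_0\theta}\,\sigma(x,y).
\]
Suppose $R>\rho_*$. Then $\sigma(x,y)>\frac12\theta\rho_*$, and $\operatorname{diam}\partial f(I)\le\pi\le\frac{2\pi}{\theta\rho_*}\sigma(x,y)$. Hence $\partial f(I)$ has $C_1$-bounded turning for $\sigma$, with $C_1$ independent of $I$.

One of $I,I^*$ has length at least $\frac12$. By Lemma~\ref{lem:ball} its image contains an open ball of radius $\kappa(\frac12)$, which lies in the interior of that image and so misses $\partial f(I)=\partial f(I^*)$. By Lemma~\ref{lem:ahlfors}, $\partial f(I)$ is a $K$-quasicircle with $K$ depending only on $C_1$ and $\kappa(\frac12)$. \qed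

\section{Proof of Theorem~\ref{thm:size}}\label{sec:proof2}

Here the heuristic of the introduction applies directly: a short arc lies in one strand of a pullback of the right level and becomes an arc of definite length in the model. Choose $\eta_0\in(0,1)$ so that arcs of length at most $\eta_0$ have images of diameter less than $r/4$. Call an arc \emph{short} if its length is at most $\eta_0d^{-m_0}$, and \emph{long} otherwise. Put $\kappa_1=\kappa(\frac12\eta_0d^{-m_0})$, with $\kappa(\cdot)$ from Lemma~\ref{lem:ball}.

\begin{lemma}\label{lem:short}
There is $c_1>0$ such that for every short arc $I$ there is a pullback $U$ of a level $m\ge m_0$ with $d^m|I|\le\eta_0$ and: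
\begin{itemize}
\item[(a)] $f(I)\subset U(s_1)$, and $\operatorname{diam}f(I)\le2C_0\rho_U$;
\item[(b)] for every arc $I'\subset I$ with $|I'|\ge\frac12|I|$, the set $f(I')$ contains a ball of radius $C_0^{-1}c_1\rho_U$, and $\operatorname{diam}f(I')\ge C_0^{-1}c_1\rho_U$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix an integer $q>4d/\eta_0$ and let $Q_j=[\frac jq,\frac{j+1}q]$. If $(A,g)$ is the model of a strand $L$ of some pullback $U'$ and $Q_j\subset A$, then $g(Q_j)=\psi_{U'}(f(T))$ for an arc $T\subset L$, so $g(Q_j)$ has nonempty interior. By Lemma~\ref{lem:types} there are finitely many such sets $g(Q_j)$; let each contain a disk of radius $c_1$.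

Let $m$ be largest with $d^m|I|\le\eta_0$; then $m\ge m_0$ and $d^m|I|>\eta_0/d$. Take $x\in f(I)$, an index $i$ with $G^m(x)\in B(z_i,r/4)$, and the pullback $U\ni x$ of level $m$ over $V_i$. The set $G^m(f(I))=f(\tau^m(I))$ contains $G^m(x)$ and has diameter less than $r/4$, so it lies in $B(z_i,r/2)$. Hence the connected set $f(I)$ lies in $U$, and in $U(s_1)$ by Lemma~\ref{lem:chart}. Now (a) follows from \eqref{eq:dist}. Moreover $I$ lies in a strand of $U$, with model $(A,g)$ say. For $I'$ as in (b), the arc $\tau^m(I')\subset A$ has length greater than $\eta_0/(2d)>2/q$ and so contains some $Q_j$. Thus $\psi_U(f(I'))=g(\tau^m(I'))$ contains a disk of radius $c_1$, which lies in $D(0,s_1)$. The ball comes from \eqref{eq:disk}, and the diameter bound from \eqref{eq:dist} applied to two points of the disk at distance $c_1$.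
\end{proof}

For the upper bound in (ii) we must pass from the size of $G^m(W)$ to the size of $\psi_U(W)$, that is, through an $e$-th root.

\begin{lemma}\label{lem:rootest}
Let $U$ be a pullback of level $m$ over $V_i$ and $W\subset U$ a connected set with $\operatorname{diam}\varphi_i(G^m(W))\le\eta<1$. Then $\operatorname{diam}\psi_U(W)\le2N\eta^{1/N}$.
\end{lemma}

\begin{proof}
Fix $w_0\in\psi_U(W)$. For $w\in\psi_U(W)$, \eqref{eq:root} gives $\prod_{\zeta^e=1}|w-\zeta w_0|=|w^e-w_0^e|\le\eta$, so some factor is at most $\eta^{1/e}$. Thus the connected set $\psi_U(W)$ is covered by $e$ closed disks of radius $\eta^{1/e}$. By Lemma~\ref{lem:chain} its diameter is at most $2e\eta^{1/e}\le2N\eta^{1/N}$.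
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}]
(i) If $I$ is short, Lemma~\ref{lem:short} with $I'=I$ gives a ball of radius $C_0^{-1}c_1\rho_U\ge\frac{c_1}{2C_0^2}\operatorname{diam}f(I)$. If $I$ is long, $f(I)$ contains a ball of radius $\kappa_1\ge\frac{\kappa_1}{\pi}\operatorname{diam}f(I)$.

(ii), lower bound. Put $c_2=\min\bigl(\frac12,\frac{c_1}{2C_0^2},\frac{\kappa_1}{\pi}\bigr)$. If $I'\subset I$ and $|I'|\ge\frac12|I|$, then $\operatorname{diam}f(I')\ge c_2\operatorname{diam}f(I)$. For short $I$ this is Lemma~\ref{lem:short}; for long $I$ the set $f(I')$ contains a ball of radius $\kappa_1$, so its diameter is at least $\kappa_1$. For arbitrary $I'\subset I$ let $n\ge0$ be least with $2^{-n}|I|\le|I'|$, so that $n\le1+\log_2(|I|/|I'|)$. Choose arcs $I=I_0\supset I_1\supset\dots\supset I_n=I'$ with $|I_l|=2^{-l}|I|$ for $l<n$. Each has at least half the length of the one before, so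
\[
\frac{\operatorname{diam}f(I')}{\operatorname{diam}f(I)}\ge c_2^{\,n}\ge c_2\Bigl(\frac{|I'|}{|I|}\Bigr)^{a},\qquad a=\log_2(1/c_2)>0 .
\]

(ii), upper bound. Let $\eta_j$ be the supremum of $\operatorname{diam}\varphi_i(f(T))$ over all $i$ and all arcs $T$ with $|T|\le d^{-j}$ and $f(T)\subset V_i$. Since $f$ is uniformly continuous and each $\varphi_i$ is uniformly continuous on $\overline{V_i}$, $\eta_j\to0$. Fix $j\ge1$ with $\eta_j<1$, $2NC_0^2\eta_j^{1/N}\le\frac12c_1$ and $\omega(d^{-j})\le\frac12\kappa_1$. We claim that $I'\subset I$ and $|I'|\le d^{-j}|I|$ imply $\operatorname{diam}f(I')\le\frac12\operatorname{diam}f(I)$. For long $I$, $\operatorname{diam}f(I')\le\omega(d^{-j})\le\frac12\kappa_1\le\frac12\operatorname{diam}f(I)$. For short $I$, take $U$ from Lemma~\ref{lem:short}. Then $G^m(f(I'))=f(\tau^m(I'))\subset V_i$ with $|\tau^m(I')|\le\eta_0d^{-j}$. By \eqref{eq:dist}, Lemma~\ref{lem:rootest} and Lemma~\ref{lem:short}(b),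
\[
\operatorname{diam}f(I')\le C_0\rho_U\cdot2N\eta_j^{1/N}\le\tfrac12C_0^{-1}c_1\rho_U\le\tfrac12\operatorname{diam}f(I).
\]
For arbitrary $I'\subset I$ let $n\ge0$ be largest with $|I'|\le d^{-jn}|I|$, and choose arcs $I=I_0\supset\dots\supset I_n\supset I'$ with $|I_l|=d^{-jl}|I|$. Then $\operatorname{diam}f(I')\le\operatorname{diam}f(I_n)\le2^{-n}\operatorname{diam}f(I)$. With $b=\log2/(j\log d)$, the inequality $d^{-j(n+1)}<|I'|/|I|$ reads $2^{-(n+1)}<(|I'|/|I|)^b$, so the ratio of diameters is at most $2(|I'|/|I|)^b$.

All three statements hold with $C=\max(2,1/c_2)=1/c_2$.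
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ahlfors}
L. Ahlfors, \emph{Quasiconformal reflections}, Acta Math. 109 (1963).

\bibitem{CL}
Danny Calegari and Ino Loukidou, \emph{CaTherine wheels}, arXiv:2604.24619 (2026).

\bibitem{Pommerenke}
Ch. Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
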